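\title{An alpha invariant that no divisor computes}

\begin{abstract}
The alpha invariant of a klt pair $(X,\Delta)$ with an ample line bundle $L$ is the infimum, over all prime divisors $E$ over $X$, of the ratio of the log discrepancy of $E$ to the pseudo-effective threshold of $L$ along $E$. We show that this infimum need not be attained: in every dimension $d\ge3$ there are a smooth projective variety $X$, a klt boundary $\Delta$ and an ample $L$ for which every divisor gives a ratio strictly larger than the alpha invariant. In these examples the alpha invariant is irrational and is computed by a quasi-monomial valuation of rational rank two. The examples are fiber products of a blow-up of the plane in nine points, on which the thresholds of the monomial valuations at the node of a cubic touch a linear bound at a single slope, with a variety built from an abelian surface, which makes that slope irrational.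
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. Let $X$ be a normal projective variety of dimension at least one and $\Delta$ an effective $\mathbb Q$-divisor such that $K_X+\Delta$ is $\mathbb Q$-Cartier. A \emph{prime divisor over $X$} is a prime divisor $E$ on a smooth projective variety $Y$ with a birational morphism $\pi:Y\to X$; two of them are identified if they define the same valuation $\operatorname{ord}_E$ of the function field, and $\pi(E)$ is the \emph{center} of $E$ on $X$. Write $K_Y+\Delta_Y=\pi^*(K_X+\Delta)$ with $\pi_*K_Y=K_X$. The \emph{log discrepancy} $A(E;X,\Delta)$ is $1$ minus the coefficient of $E$ in $\Delta_Y$, and we write $A(E;X)$ when $\Delta=0$. The pair is \emph{klt} if $A(E;X,\Delta)>0$ for all $E$ and \emph{log canonical} (lc) if $A(E;X,\Delta)\ge0$ for all $E$. For an $\mathbb R$-Cartier divisor $D$ let $\operatorname{ord}_E(D)$ be the coefficient of $E$ in $\pi^*D$, so that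
\begin{equation}\label{eq:Alinear}
A(E;X,\Delta+tD)=A(E;X,\Delta)-t\operatorname{ord}_E(D).
\end{equation}

Let $(X,\Delta)$ be klt. The \emph{log canonical threshold} of an effective $D\ne0$,
\[
\operatorname{lct}(X,\Delta;D)=\sup\{t\ge0:(X,\Delta+tD)\text{ is lc}\}=\inf_E\frac{A(E;X,\Delta)}{\operatorname{ord}_E(D)},
\]
is small when $D$ is very singular. The infimum on the right is a minimum, attained by a divisor on any log resolution of $(X,\Delta+D)$. For an ample line bundle $L$, the \emph{alpha invariant}
\[
\alpha(X,\Delta;L)=\inf\{\operatorname{lct}(X,\Delta;D):D\ge0,\ D\sim_{\mathbb Q}L\}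
\]
measures the worst singularity among all $\mathbb Q$-divisors in the class of $L$. It is a double infimum, over $D$ and over $E$, and the two can be exchanged. For fixed $E$, the supremum of $\operatorname{ord}_E(D)$ over $0\le D\sim_{\mathbb Q}L$ is the \emph{pseudo-effective threshold} $\tau(L;E)$, the largest $t>0$ such that $\pi^*L-tE$ is pseudo-effective (Lemma~\ref{lem:tau}). Hence $\alpha(X,\Delta;L)=\inf_EA(E;X,\Delta)/\tau(L;E)$, and one can ask whether this infimum, like the one for a single $D$, is a minimum. The question is posed in \cite{Zhuang}.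

\medskip
\noindent\textbf{Question.} \emph{Let $(X,\Delta)$ be a klt pair and $L$ an ample line bundle. Is there always a prime divisor $E$ over $X$ with}
\begin{equation}\label{eq:star}
\alpha(X,\Delta;L)=\frac{A(E;X,\Delta)}{\tau(L;E)}\ ?\tag{$*$}
\end{equation}

The first cases suggest a positive answer. Here $\equiv$ denotes numerical equivalence.

\begin{proposition}\label{prop:positive}
Let $(X,\Delta)$ be klt and $L$ ample. If $\dim X=1$, or if some effective $\mathbb R$-Cartier $\mathbb R$-divisor $D\equiv L$ has $\operatorname{lct}(X,\Delta;D)=\alpha(X,\Delta;L)$, then \eqref{eq:star} holds for some $E$.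
\end{proposition}

Moreover, \eqref{eq:star} asks for less than a most singular $D\sim_{\mathbb Q}L$. Let $X$ be a curve of positive genus, $\Delta=\frac12P$, and $L$ such that $L-(\deg L)P$ is not torsion. Then $\alpha=1/(2\deg L)$ and \eqref{eq:star} holds for $E=P$, but a divisor of degree $\deg L$ with threshold $\alpha$ must equal $(\deg L)P\not\sim_{\mathbb Q}L$. One might therefore hope that $E$ exists even when $D$ does not. This is false.

\begin{theorem}\label{thm:main}
For every $d\ge3$ there are a smooth projective variety $X$ of dimension $d$ over $\mathbb C$, an effective $\mathbb Q$-divisor $\Delta$ with $(X,\Delta)$ klt, and an ample line bundle $L$ such that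
\[
A(E;X,\Delta)>\alpha(X,\Delta;L)\cdot\tau(L;E)\qquad\text{for every prime divisor $E$ over $X$.}
\]
So \eqref{eq:star} holds for no $E$.
\end{theorem}

The infimum is attained once divisors are replaced by quasi-monomial valuations, whose definition and log discrepancy $A(v)=A(v;X,\Delta)$ are recalled in Section~\ref{sec:qm}. Put $T(v)=\sup\{v(D):0\le D\sim_{\mathbb Q}L\}$.

\begin{theorem}\label{thm:complement}
In the examples constructed for Theorem~\ref{thm:main}, let $\alpha=\alpha(X,\Delta;L)$.
\begin{enumerate}
\item $\alpha$ is irrational, and no effective $\mathbb R$-Cartier $\mathbb R$-divisor $D\equiv L$ has $\operatorname{lct}(X,\Delta;D)=\alpha$.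
\item $A(v)\ge\alpha T(v)$ for every quasi-monomial valuation $v$, with equality for some quasi-monomial valuation $v_*$ of rational rank $2$.
\end{enumerate}
\end{theorem}

Dimension $2$ is not decided here.

\subsection*{The shape of the proof}
One has to control all divisors over $X$, so the first step is to make most of them irrelevant. A boundary $(1-\varepsilon)W$ with small $\varepsilon$ gives small log discrepancy only to divisors close to those with $A(E;X,W)=0$. If $W$ is smooth there is one such divisor, $W$ itself, and it computes $\alpha$ (Example~\ref{ex:smooth}). If $W$ has two branches $x=0$ and $y=0$ crossing transversally, there are infinitely many, the divisors $E_w$ of the monomial valuations with coprime weights $w=(a,b)$ (Section~\ref{sec:node}). The ratio $A/\tau$ becomes a function of the slope $a/b\in\mathbb Q_{>0}$, and the aim is to put its minimum at an irrational slope.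

Sections~\ref{sec:surface} and \ref{sec:deform} construct a surface $S$ with a nodal curve $C$ and classes $Q_1,Q_2$ such that, for $N=n_1Q_1+n_2Q_2+n_3C$, the threshold $\tau(N;E_w)$ is bounded above by a linear function $U_N(w)$ and, for $a>b$, reaches it exactly at the slope $n_2/n_1$. For a line bundle on $S$ this slope is rational. Section~\ref{sec:product} constructs a variety $X$ fibered over $S$ and a rational ample class $L$ on $X$ that has the same thresholds as an irrational class $N$ on $S$. Section~\ref{sec:proof} adds a small term to the boundary that makes $A$ proportional to $U_N$ near the irrational slope, and proves Theorem~\ref{thm:main}.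

\section{Thresholds, multiplicities and positivity}\label{sec:prelim}

\subsection{The pseudo-effective threshold}
On a smooth projective variety, a real divisor class is \emph{pseudo-effective} (pseff) if it is a limit in $N^1_{\mathbb R}$ of classes of effective divisors. The interior of the pseff cone consists of the \emph{big} classes, the pullback of an ample class under a birational morphism is big, and a big $\mathbb Q$-divisor is $\mathbb Q$-linearly equivalent to an effective one. The definitions of $\alpha$ and $\tau$ make sense for ample $\mathbb Q$-line bundles.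

\begin{lemma}\label{lem:tau}
Let $L$ be an ample $\mathbb Q$-line bundle on $X$ and $E\subset Y\xrightarrow{\pi}X$ a prime divisor over $X$. Then $0<\tau(L;E)<\infty$ and
\[
\tau(L;E)=\sup\{\operatorname{ord}_E(D):0\le D\sim_{\mathbb Q}L\}.
\]
In particular $\tau(L;E)$ does not depend on $\pi$, and $\alpha(X,\Delta;L)=\inf_EA(E;X,\Delta)/\tau(L;E)$ if $(X,\Delta)$ is klt.
\end{lemma}

\begin{proof}
Put $\tau=\tau(L;E)$. It is positive because $\pi^*L$ is big, and finite because $(\pi^*L-tE)\cdot H^{\dim X-1}<0$ for $H$ ample on $Y$ and $t\gg0$. If $0\le D\sim_{\mathbb Q}L$, then $\pi^*D-\operatorname{ord}_E(D)E\ge0$, so $\operatorname{ord}_E(D)\le\tau$. Conversely, for rational $0<t<\tau$ the class $\pi^*L-tE=(1-\frac t\tau)\pi^*L+\frac t\tau(\pi^*L-\tau E)$ is big plus pseff, hence big. So $\pi^*L-tE+\frac1k\operatorname{div}_Y(f)=D_Y\ge0$ for a rational function $f$ and some $k\ge1$, where $L$ also denotes a $\mathbb Q$-Cartier divisor in its class. Then $D=L+\frac1k\operatorname{div}_X(f)$ has $\pi^*D=D_Y+tE\ge0$, so $D\ge0$ and $\operatorname{ord}_E(D)\ge t$. The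 last formula follows by exchanging the infima over $D$ and over $E$.
\end{proof}

Replacing $L$ by $kL$ divides both sides of \eqref{eq:star} by $k$ and multiplies $T$ by $k$. So it suffices to prove Theorems~\ref{thm:main} and \ref{thm:complement} for an ample $\mathbb Q$-line bundle.

\begin{proof}[Proof of Proposition~\ref{prop:positive}]
If $\dim X=1$, then $X$ is a smooth curve, $E$ is a point $P$, $\tau(L;P)=\deg L$, and $A(P;X,\Delta)=1-\operatorname{mult}_P\Delta$ takes finitely many values. So the infimum in Lemma~\ref{lem:tau} is attained. Now let $D\equiv L$ have threshold $\alpha=\alpha(X,\Delta;L)$. On a log resolution $\pi$ of $(X,\Delta+D)$ some $E$ satisfies $A(E;X,\Delta)=\alpha\operatorname{ord}_E(D)$. The class $\pi^*L-\operatorname{ord}_E(D)E\equiv\pi^*D-\operatorname{ord}_E(D)E\ge0$ is pseff, so $A(E;X,\Delta)\le\alpha\,\tau(L;E)$. Lemma~\ref{lem:tau} gives the opposite inequality.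
\end{proof}

\subsection{From multiplicities to orders of vanishing}
The next lemma bounds $\operatorname{ord}_E(D)$ by a log discrepancy, with a constant that depends only on a numerical class.

\begin{lemma}\label{lem:mult}
\begin{enumerate}
\item Let $Y$ be a projective variety of dimension $m$, $\mathcal H$ a very ample line bundle, $B\ge0$ a $\mathbb Q$-Cartier divisor and $y\in Y$ a smooth point. Then $\operatorname{mult}_yB\le B\cdot\mathcal H^{m-1}$.
\item Let $Y$ be smooth, $B\ge0$ a $\mathbb Q$-divisor, $E$ a prime divisor over $Y$ whose center contains $y$, and $c>0$. If $\operatorname{mult}_yB\le c$, then $\operatorname{ord}_E(B)\le c\,A(E;Y)$.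
\item In the situation of {\rm(2)}, let $W\not\subset\operatorname{Supp}B$ be a prime divisor that contains $y$ as a smooth point. If $\operatorname{mult}_y(B|_W)\le c$, then $\operatorname{ord}_E(B)\le2c\,A(E;Y,W)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The members of $|\mathcal H|$ through $y$ have base locus $\{y\}$ and realize every tangent hyperplane at $y$. So $m-1$ general ones cut out a curve that is smooth at $y$ and meets $\operatorname{Supp}B$ in finitely many points. The degree $B\cdot\mathcal H^{m-1}$ of $B$ on this curve is at least the local intersection number at $y$, which is at least $\operatorname{mult}_yB$.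

(2) A pair $(Y,B')$ with $Y$ smooth and $\operatorname{mult}_yB'<1$ is klt at $y$ \cite[9.5.13]{Lazarsfeld}. Apply this to $B'=tB$ with $t<1/c$ rational, use \eqref{eq:Alinear}, and let $t\to1/c$.

(3) For rational $t\le1/(2c)$ the pair $(W,tB|_W)$ is klt at $y$ by the same fact. By inversion of adjunction \cite[Theorem 5.50]{KollarMori}, $(Y,W+tB)$ is then plt, in particular lc, near $y$. So $A(E;Y,W)\ge t\operatorname{ord}_E(B)$.
\end{proof}

\begin{example}[a smooth boundary selects one divisor]\label{ex:smooth}
Let $X$ be smooth of dimension $d\ge2$, $W$ a smooth prime divisor, $\tau_W=\tau(L;W)$ and $\Delta=(1-\varepsilon)W$. Put $a_0(E)=A(E;X,W)\ge0$, so that $A(E;X,\Delta)=a_0(E)+\varepsilon\operatorname{ord}_E(W)$. Fix $\mathcal H$ very ample and $\mu>0$ with $\mu\ge L\cdot\mathcal H^{d-1}$ and $\mu\ge2(L-mW)\cdot W\cdot\mathcal H^{d-2}$ for all $m\in[0,\tau_W]$. Write $0\le D\sim_{\mathbb Q}L$ as $mW+D'$ with $W\not\subset\operatorname{Supp}D'$; then $m\le\tau_W$. Lemma~\ref{lem:mult} gives $\operatorname{ord}_E(D)\le\tau_W\operatorname{ord}_E(W)+\mu\,a_0(E)$,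 by parts (1) and (2) if the center of $E$ is not contained in $W$, and by parts (1) and (3) applied to $D'|_W$ if it is. For $\varepsilon\mu\le\tau_W$ this yields $A(E;X,\Delta)\ge\frac{\varepsilon}{\tau_W}\operatorname{ord}_E(D)$. Since $A(W;X,\Delta)=\varepsilon$, we get $\alpha(X,\Delta;L)=\varepsilon/\tau_W$, and \eqref{eq:star} holds for $E=W$. The number $\tau_W$ can be irrational (Remark~\ref{rem:irrational}), so irrationality of $\alpha$ does not by itself exclude \eqref{eq:star}.
\end{example}

\subsection{Positivity}\label{ssec:pos}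
We use the following standard facts on smooth projective varieties.
\begin{itemize}
\item[(P1)] Nef classes are pseff. In dimension $d$, the product of a pseff class with $d-1$ nef classes is nonnegative. Pullbacks under surjective morphisms preserve nef and pseff classes. On a surface, a class is pseff if and only if it is nonnegative on every nef class.
\item[(P2)] On a surface, let $P,P'$ be nef with $P^2=P\cdot P'=0$ and $P\not\equiv0$. Then $P'\equiv cP$ with $c\ge0$. Indeed, for $H$ ample and $c=P'H/PH$, the class $P'-cP$ is orthogonal to $H$ and has square $P'^2\ge0$, so it vanishes by the Hodge index theorem.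
\item[(P3)] (Zariski decomposition \cite{Fujita}.) A pseff $\mathbb R$-divisor on a surface is numerically equivalent to $P'+\sum c_i\Gamma_i$ with $P'$ nef, finitely many irreducible curves $\Gamma_i$ and $c_i>0$.
\end{itemize}

\section{Monomial valuations at a node}\label{sec:node}

All nodes in this paper come from plane cubics. Let $[z_0:z_1:z_2]$ be coordinates on $\mathbb P^2$ and $p=[1:0:0]$. Let $\ell_1,\ell_2$ be independent linear forms and $\psi$ a cubic form in $z_1,z_2$, and let $\bar C=\{z_0\ell_1\ell_2+\psi=0\}$, a reduced cubic with a node at $p$. Let $S$ be the blow-up of $\mathbb P^2$ in finitely many distinct points other than $p$, and $C\subset S$ the strict transform of $\bar C$.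

\subsection{Coordinates along the branches}\label{ssec:chart}
If $C$ is irreducible, its two branches at $p$ have no separate equations in $\mathcal O_{S,p}$. They acquire them on an \'etale neighborhood. Set $z_0=1$, use $\ell_1,\ell_2$ as coordinates and write $\psi=\psi(\ell_1,\ell_2)$. In $\mathbb A^4$ with coordinates $(\ell_1,\ell_2,\eta_1,\eta_2)$ consider the locus
\begin{equation}\label{eq:eta}
\eta_1+\ell_2\,\psi(\eta_1,1)=0,\qquad\eta_2+\ell_1\,\psi(1,\eta_2)=0,
\end{equation}
and on it the functions $x=\ell_1-\eta_1\ell_2$ and $y=\ell_2-\eta_2\ell_1$. The origin $p^e$ is the only point of this locus over $p$. The Jacobian of \eqref{eq:eta} in $(\eta_1,\eta_2)$ is the identity there, so the locus is \'etale over the plane at $p^e$. The linear parts of $x,y$ are $\ell_1,\ell_2$. Modulo $x$ we have $\ell_1\ell_2+\psi=\ell_2^2\bigl(\eta_1+\ell_2\psi(\eta_1,1)\bigr)=0$, and symmetrically modulo $y$. So $xy$ divides $\ell_1\ell_2+\psi$ in the regular local ring at $p^e$, and the quotient is a unit by comparison of quadratic terms. Shrinking, we obtain an irreducible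 surface $S^e$ with \'etale maps $S^e\to S$ and $(x,y):S^e\to\mathbb A^2$ such that $p^e$ is the only point over $p$ and the only point over $0$, and $C$ pulls back to $\{xy=0\}$.

Throughout, $w=(a,b)$ is a pair of coprime positive integers. For $0\ne f=\sum c_{ij}x^iy^j\in\widehat{\mathcal O}_{S,p}=\mathbb C[[x,y]]$ put $v_w(f)=\min\{ai+bj:c_{ij}\ne0\}$, and for an effective divisor $\Gamma$ on $S$ let $v_w(\Gamma)$ be $v_w$ of a local equation at $p$. It is additive in $\Gamma$, and $v_w(C)=a+b$. If a local equation of $\Gamma$ restricts to the branch $x=0$ with order $j<\infty$, it contains the monomial $y^j$. Therefore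
\begin{equation}\label{eq:branch}
v_w(\Gamma)\le b\,(\{x=0\}\cdot\Gamma)_p,\qquad v_w(\Gamma)\le a\,(\{y=0\}\cdot\Gamma)_p .
\end{equation}

\subsection{Toric models}\label{ssec:toric}
A \emph{toric model} $\sigma:S'\to S$ is obtained by blowing up $p$ and then, finitely many times, a node over $p$ of the reduced total transform of $C$. Let $C'\subset S'$ be the reduced total transform. Blow-ups commute with \'etale base change, so $S'\times_SS^e=S^e\times_{\mathbb A^2}\mathbb A'$, where $\mathbb A'\to\mathbb A^2$ is obtained from $\{xy=0\}$ by the same blow-ups, and the exceptional curves of the three surfaces are identified. They form a chain of copies of $\mathbb P^1$ joining the two branches. Label the branch $x=0$ by $(1,0)$, the branch $y=0$ by $(0,1)$, and the exceptional curve of the node between labels $w',w''$ by $w'+w''$. By induction, neighboring labels form a basis of $\mathbb Z^2$, and $\mathbb A'$ is covered by affine planes, one for each node: for neighbors labeled $(a,b)$ and $(a',b')$ the plane has coordinates $\xi,u$ with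
\begin{equation}\label{eq:chart}
x=\xi^au^{a'},\qquad y=\xi^bu^{b'},\qquad ab'-a'b=\pm1,
\end{equation}
and the two curves are $\xi=0$ and $u=0$. (Substituting $u=\xi u_1$ replaces the label of $\xi=0$ by the sum and keeps the other; the second chart of the blow-up is symmetric.) Every coprime $w$ occurs as a label: if $w=iw'+jw''$ with neighbors $w',w''$ and coprime $i,j\ge1$, one blow-up either creates $w$, when $i=j=1$, or replaces $(i,j)$ by $(i-j,j)$ or $(i,j-i)$. The curve labeled $w$ is denoted $E_w$, and $E_w^\circ=\{\xi=0,\ u\neq0\}$ is the complement in $E_w$ of its two neighbors.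

\begin{lemma}\label{lem:toric}
Let $\sigma:S'\to S$ be a toric model containing $E_w$, and let $E'_j$ be the other exceptional curves.
\begin{enumerate}
\item $\operatorname{ord}_{E_w}=v_w$ and $K_{S'}+C'=\sigma^*(K_S+C)$.
\item There is a unique $\mathbb Q$-divisor $\bar E_w=E_w+\sum c_jE'_j$ with $\bar E_w\cdot E'_i=0$ for all $i$. All $c_j\ge0$, and $\bar E_w\cdot E_w=\bar E_w^2=-\frac1{ab}$.
\item If $\tilde\Gamma$ is the strict transform of a curve $\Gamma\subset S$, then $\tilde\Gamma\cdot\bar E_w=\frac{v_w(\Gamma)}{ab}$.
\end{enumerate}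
\end{lemma}

\begin{proof}
(1) In the chart \eqref{eq:chart}, $x^iy^j=\xi^{ai+bj}u^{a'i+b'j}$. Distinct monomials of the same weight $ai+bj$ carry distinct powers of $u$, so the terms of lowest weight of a function do not cancel on $\xi=0$. If $\sigma_1$ is the blow-up of a node of a curve $C_1$, with exceptional curve $E$, then $\sigma_1^*K=K-E$ and $\sigma_1^*C_1=\tilde C_1+2E$, so $\sigma_1^*(K+C_1)=K+\tilde C_1+E$.

(2) The intersection matrix of the $E'_j$ is negative definite, which gives existence and uniqueness. Write $\sum c_jE'_j=\Xi_+-\Xi_-$ with $\Xi_\pm\ge0$ without common components. Then $(\Xi_+-\Xi_-)\cdot\Xi_-=-E_w\cdot\Xi_-\le0$, so $-\Xi_-^2\le-\Xi_+\cdot\Xi_-\le0$ and $\Xi_-=0$. For the self-intersection use the test curve $x^b=y^a$. In the chart, $x^b/y^a=u^{\mp1}$, and $\{u=1\}$ maps finitely onto the curve by $\xi\mapsto(\xi^a,\xi^b)$, so it is the whole strict transform. It meets the exceptional locus in one point of $E_w^\circ$, transversally. The principal divisor of $x^b-y^a$ has degree $0$ on exceptional curves and coefficient $v_w(x^b-y^a)=ab$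 along $E_w$. Intersecting it with $\bar E_w$ gives $0=1+ab\,(E_w\cdot\bar E_w)$.

(3) In the same way, $0=\sigma^*\Gamma\cdot\bar E_w=\tilde\Gamma\cdot\bar E_w+v_w(\Gamma)(E_w\cdot\bar E_w)$.
\end{proof}

\section{The mechanism on a surface}\label{sec:surface}

\subsection{Nine points and a test class}
Let $\Omega$ be the set of tuples $\omega=(\ell_1,\ell_2,\psi;q_1,\dots,q_9)$ with $\ell_1,\ell_2,\psi,\bar C$ as in Section~\ref{sec:node}, where $q_1,\dots,q_7$ are distinct smooth points of $\bar C$ and $q_8,q_9$ are distinct points of $\mathbb P^2\setminus\bar C$. Let $S=S_\omega$ be the blow-up in $q_1,\dots,q_9$, with the class $H$ of a line and exceptional curves $e_1,\dots,e_9$. These classes form a basis of $\operatorname{Pic}(S)$ with $H^2=1$, $e_i^2=-1$ and all other products zero, so numerical and linear equivalence coincide on $S$. Put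
\[
Q_1=H-e_1,\qquad Q_2=3H-\sum_{i=1}^9e_i=-K_S,\qquad C\sim3H-\sum_{i=1}^7e_i .
\]
These three classes are linearly independent (compare the coefficients of $e_8$, $e_2$, $H$), and
\begin{equation}\label{eq:numbers}
Q_1^2=Q_2^2=0,\qquad Q_1Q_2=CQ_1=CQ_2=C^2=2 .
\end{equation}
For each $w$ fix a toric model $\sigma:S'\to S$ containing $E_w$. For a pseff real class $N$ on $S$ let $\tau(N;E_w)$ be the largest $t\ge0$ with $\sigma^*N-tE_w$ pseff. To bound it from above we need a nef class on $S'$ to intersect with, and the sharpest ones have square zero. Put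
\[
P_w=\sigma^*\Bigl(\frac1aQ_1+\frac1bQ_2\Bigr)-2\bar E_w,\qquad\lambda_w(\Gamma)=\frac12\,(bQ_1+aQ_2)\cdot\Gamma-v_w(\Gamma)
\]
for effective divisors $\Gamma$ on $S$. The function $\lambda_w$ is additive. By Lemma~\ref{lem:toric} and \eqref{eq:numbers},
\begin{equation}\label{eq:Pw}
P_w^2=\tfrac4{ab}-\tfrac4{ab}=0,\qquad P_wE'_j=0,\qquad P_wE_w=\tfrac2{ab},\qquad P_w\tilde\Gamma=\tfrac2{ab}\lambda_w(\Gamma).
\end{equation}
Note that $\lambda_w(C)=(a+b)-(a+b)=0$ and $\lambda_w(e_i)\ge\frac a2>0$, since $Q_1e_i\ge0$, $Q_2e_i=1$ and $p\notin e_i$. Consider the condition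
\begin{itemize}
\item[(N)] $\lambda_w(\Gamma)\ge0$ for all coprime $w$ and all irreducible curves $\Gamma\subset S$.
\end{itemize}

\begin{lemma}\label{lem:squeeze}
Assume {\rm(N)}. Then $Q_1,Q_2$ and all $P_w$ are nef. Let $N=n_1Q_1+n_2Q_2+n_3C$ with real $n_i\ge0$, and put $U_N(w)=\frac12(bQ_1+aQ_2)\cdot N=a(n_1+n_3)+b(n_2+n_3)$. Then
\begin{equation}\label{eq:squeeze}
U_N(w)-|an_1-bn_2|\ \le\ \tau(N;E_w)\ \le\ U_N(w).
\end{equation}
If $\tau(N;E_w)=U_N(w)$, then $N\equiv c\,(\frac1aQ_1+\frac1bQ_2)+\sum c_i\Gamma_i$ with $c,c_i\ge0$ and irreducible curves $\Gamma_i$ satisfying $\lambda_w(\Gamma_i)=0$.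
\end{lemma}

\begin{proof}
$P_w$ is nef by \eqref{eq:Pw}. From $bQ_1\Gamma+aQ_2\Gamma\ge2v_w(\Gamma)\ge0$ with $w=(a,1)$, $a\to\infty$, and $w=(1,b)$, $b\to\infty$, we get $Q_2\Gamma\ge0$ and $Q_1\Gamma\ge0$. The upper bound follows from $(\sigma^*N-tE_w)\cdot P_w=\frac2{ab}(U_N(w)-t)$ and (P1). For the lower bound the same class $P_w$ is used again, now as a pseff summand. With $s=\min(an_1,bn_2)$, the class $\sigma^*N-\bigl(n_3(a+b)+2s\bigr)E_w$ equals
\[
n_3\bigl(\sigma^*C-(a+b)E_w\bigr)+s\bigl(P_w+2(\bar E_w-E_w)\bigr)+\sigma^*\bigl((n_1-\tfrac sa)Q_1+(n_2-\tfrac sb)Q_2\bigr),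
\]
a sum of effective and nef classes, and $n_3(a+b)+2s=U_N(w)-(an_1+bn_2-2s)=U_N(w)-|an_1-bn_2|$.

Suppose $\sigma^*N-U_N(w)E_w$ is pseff, with Zariski decomposition $P'+\sum c_i\Gamma'_i$ as in (P3). It is orthogonal to the nef class $P_w$, so $P_wP'=0$ and $P_w\Gamma'_i=0$. By (P2), $P'\equiv cP_w$. By \eqref{eq:Pw} each $\Gamma'_i$ is an $E'_j$ or the strict transform of a curve with $\lambda_w=0$. Push forward to $S$.
\end{proof}

The two bounds in \eqref{eq:squeeze} meet on the ray $an_1=bn_2$. Whether the threshold really drops below $U_N$ away from this ray depends on which curves have $\lambda_w=0$. We first compute a surface where (N) is visible and the threshold does not drop.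

\subsection{Special surfaces, by hand}\label{ssec:special}
Fix a smooth conic $\bar D_2$ and a line $\bar R$ transversal to it. A \emph{special configuration} (Figure~\ref{fig:special}) consists of distinct points $p,q_2,\dots,q_7\in\bar D_2\setminus\bar R$ and $q_1,q_8,q_9\in\bar R\setminus\bar D_2$ such that the line $\bar D_1=\overline{pq_1}$ meets $\bar D_2$ in a second point $p'\notin\{p,q_2,\dots,q_7\}$. Automatically $p'\notin\bar R$, as $\bar D_1\cap\bar R=\{q_1\}$. These configurations form a nonempty open subset $\Omega^{\mathrm{sp}}$ of $\bar D_2^{\,7}\times\bar R^{\,3}$. Move $p$ to $[1:0:0]$, take $\bar C=\bar D_1\cup\bar D_2$ and let $\ell_1$ be the equation of $\bar D_1$; this is a point $\omega_0\in\Omega$, with $\bar D_1=\{x=0\}$ and $\bar D_2=\{y=0\}$ near $p$.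

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0) circle (1.5);
\draw[thick] (-3.4,-0.8) -- (4,-0.8) node[right] {$\bar R$};
\draw[thick] (3.6,-1.14) -- (-1.5,1.72) node[left] {$\bar D_1$};
\node at (1.5,-1.4) {$\bar D_2$};
\fill (120:1.5) circle (2pt) node[below] {$p$};
\draw[fill=white] (1.5,0.04) circle (2pt) node[above right] {$p'$};
\fill (85:1.5) circle (1.5pt) node[above] {$q_2$};
\fill (50:1.5) circle (1.5pt) node[above right] {$q_3$};
\fill (160:1.5) circle (1.5pt) node[left] {$q_4$};
\fill (190:1.5) circle (1.5pt) node[left] {$q_5$};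
\fill (250:1.5) circle (1.5pt) node[below] {$q_6$};
\fill (290:1.5) circle (1.5pt) node[below] {$q_7$};
\fill (3,-0.8) circle (1.5pt) node[above right] {$q_1$};
\fill (-2.2,-0.8) circle (1.5pt) node[below] {$q_8$};
\fill (-2.9,-0.8) circle (1.5pt) node[below] {$q_9$};
\end{tikzpicture}
\caption{A special configuration in the plane. The points $q_1,\dots,q_9$ are blown up. The cubic $\bar D_1\cup\bar D_2$ has a node at $p$ and passes through $q_1,\dots,q_7$; the cubic $\bar D_2\cup\bar R$ passes through all nine points.}
\label{fig:special}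
\end{figure}

The strict transforms on $S_{\omega_0}$ have classes
\[
D_1\sim H-e_1=Q_1,\qquad D_2\sim2H-e_2-\dots-e_7,\qquad R\sim H-e_1-e_8-e_9,
\]
so $D_2+R\sim Q_2$, $C=D_1+D_2$, and
\begin{equation}\label{eq:special}
D_1^2=0,\qquad D_2^2=R^2=-2,\qquad D_1D_2=D_2R=2,\qquad D_1R=0 .
\end{equation}
Thus $Q_1$ has degrees $0,2,0$ and $Q_2$ has degrees $2,0,0$ on $D_1,D_2,R$, while $v_w$ takes the values $a,b,0$. Hence $\lambda_w(D_1)=\lambda_w(D_2)=\lambda_w(R)=0$. For an effective $\Gamma$ containing none of the three curves, write $(\ )_p$ and $(\ )'$ for intersection numbers at $p$ and away from $p$. Substituting $Q_1\sim D_1$ and $Q_2\sim D_2+R$ gives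
\begin{equation}\label{eq:five}
2\lambda_w(\Gamma)=\bigl[b(D_1\Gamma)_p-v_w(\Gamma)\bigr]+\bigl[a(D_2\Gamma)_p-v_w(\Gamma)\bigr]+b(D_1\Gamma)'+a(D_2\Gamma)'+a\,R\Gamma,
\end{equation}
and all five terms are nonnegative by \eqref{eq:branch}. \emph{So {\rm(N)} holds on every special surface.}

This computation explains the definition of $P_w$. The coefficient $2$ is the order $v_w\bigl(\frac1aD_1+\frac1b(D_2+R)\bigr)$, and $P_w^2=(2Q_1Q_2-4)/ab$ vanishes because $D_1$ and $D_2$ meet a second time, at $p'$. For the two rulings through a point of $\mathbb P^1\times\mathbb P^1$, which meet once, the same recipe gives a class of negative square, which is not nef.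

On a special surface the class $N$ contains the divisor $n_1D_1+n_2(D_2+R)+n_3(D_1+D_2)$, whose order along $E_w$ is $a(n_1+n_3)+b(n_2+n_3)$. So $\tau(N;E_w)=U_N(w)$ for \emph{all} $w$, and no slope is singled out. The remedy is to deform. Condition (N) passes to very general points of $\Omega$ and keeps both bounds \eqref{eq:squeeze}, while of the curves with $\lambda_w=0$ only the sum $D_1+D_2$ survives when $a>b$, as the irreducible curve $C$.

\subsection{The general surface}

\begin{proposition}\label{prop:surface}
There is $\omega\in\Omega$ such that $S=S_\omega$ has the following properties.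
\begin{enumerate}
\item $C$ is irreducible and smooth except for the node $p$.
\item Condition {\rm(N)} holds.
\item If $a>b$ and $\Gamma$ is an irreducible curve with $\lambda_w(\Gamma)=0$, then $\Gamma=C$.
\item There is a morphism $g:S\to\mathbb P^1$ with connected fibers of class $F_S=2C-Q_1$.
\item $N_0=Q_1+3Q_2+C$ is ample.
\end{enumerate}
\end{proposition}

The proof occupies Section~\ref{sec:deform}. Parts (4) and (5) are needed in Section~\ref{sec:product}; parts (2) and (3) give the behavior we want.

\begin{corollary}\label{cor:corner}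
On the surface of Proposition~\ref{prop:surface}, let $N=n_1Q_1+n_2Q_2+n_3C$ with $n_i\ge0$ and let $a>b$. Then $\tau(N;E_w)=U_N(w)$ if and only if $an_1=bn_2$.
\end{corollary}

\begin{proof}
If $an_1=bn_2$, use \eqref{eq:squeeze}. If $\tau(N;E_w)=U_N(w)$, then $N\equiv c(\frac1aQ_1+\frac1bQ_2)+c'C$ by Lemma~\ref{lem:squeeze} and Proposition~\ref{prop:surface}(3), and linear independence gives $an_1=c=bn_2$.
\end{proof}

So if $n_2/n_1>1$ is irrational, then $\tau(N;E_w)/U_N(w)<1$ for all $a>b$, while the ratio tends to $1$ as $a/b\to n_2/n_1$. This is the counterexample in miniature, except that $N$ is not a rational class.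

\begin{remark}\label{rem:ab}
The hypothesis $a>b$ in (3) cannot be dropped. The fiber $\Gamma$ of the pencil $|Q_1|$ through $p$ comes from the line $\overline{pq_1}$, which is tangent to neither branch because it meets the irreducible cubic $\bar C$ again at $q_1$. So $v_w(\Gamma)=\min(a,b)$ and $\lambda_w(\Gamma)=a-\min(a,b)=0$ for $a\le b$; by (N) the component of $\Gamma$ through $p$ has $\lambda_w=0$.
\end{remark}

\section{Deforming the special surfaces}\label{sec:deform}

\subsection{Specialization}
The space $\Omega$ is irreducible. Indeed, it is smooth over the base of triples $(\ell_1,\ell_2,\psi)$, an open subset of an affine space, being open in the product of $(\mathbb P^2)^2$ with the sevenfold fiber product of the relative smooth locus of the family of cubics. So $\Omega$ is smooth, and each connected component has open dense image in the base. The form $z_0\ell_1\ell_2+\psi$ is linear in $z_0$, hence irreducible unless $\ell_1$ or $\ell_2$ divides $\psi$. So the general fiber of $\Omega$ is irreducible, and it cannot meet two components.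

Let $\gamma=m_0H-\sum m_ie_i$ with $m_0\ge1$, $m_i\ge0$, and let $j\ge0$ be an integer. Let $W_\omega(\gamma,w,j)$ be the space of forms $F$ of degree $m_0$ with $\operatorname{mult}_{q_i}F\ge m_i$ for all $i$ and $v_w(F)\ge j$, where $v_w$ is taken in the coordinates $x,y$ attached to $\omega$. A nonzero $F$ in this space defines an effective divisor $(F)_\gamma$ of class $\gamma$ on $S_\omega$, the pullback of $\{F=0\}$ minus $\sum m_ie_i$, and $v_w((F)_\gamma)\ge j$. Solving \eqref{eq:eta} by iteration and inverting $(\ell_1,\ell_2)\mapsto(x,y)$, whose linear part is the identity, expresses $z_1,z_2$ as power series in $x,y$ with coefficients regular on $\Omega$. Therefore the finitely many coefficients of $x^iy^k$ with $ai+bk<j$ in $F(1,z_1,z_2)$ are linear in $F$ and regular in $\omega$, as are the derivatives of $F$ at the $q_i$ in local charts. So $W_\omega$ is locally the kernel of a matrix depending regularly on $\omega$; its dimension is upper semicontinuous, and $\Omega(\gamma,w,j)=\{\omega:W_\omega(\gamma,w,j)\ne0\}$ is closed.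

Call $\omega$ \emph{very general} if it lies in none of the countably many sets $\Omega(\gamma,w,j)$ that are different from $\Omega$, if $\bar C$ is irreducible, and if no three of $q_1,\dots,q_7$ lie on a line and no six on a conic. The last conditions are open and nonempty: choose the points one at a time on an irreducible $\bar C$, noting that by B\'ezout a line through two of them, or the conic through five of them, contains at most one further point of $\bar C$. An irreducible complex variety is not a countable union of proper closed subsets, so very general points exist. Fix one, $\omega$. By definition: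
\begin{itemize}
\item[(Sp)] if $\Gamma\ne e_i$ is an irreducible curve on $S_\omega$ of class $\gamma$ and $j=v_w(\Gamma)$, then $W_{\omega'}(\gamma,w,j)\ne0$ for every $\omega'\in\Omega$.
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:surface}(1), (2), (4), (5)]
(1) A line through two singular points would meet the irreducible cubic $\bar C$ four times.

(2) We know $\lambda_w(e_i)>0$. For another $\Gamma$, (Sp) gives an effective divisor $\Gamma_0$ of the same class on a special surface with $v_w(\Gamma_0)\ge v_w(\Gamma)$. So $\lambda_w(\Gamma)\ge\lambda_w(\Gamma_0)\ge0$.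

(4) The blow-up $\Sigma$ of $\mathbb P^2$ in $q_1,\dots,q_7$ is a del Pezzo surface of degree $2$ with $-K_\Sigma=C$. Its Geiser involution $\iota$, the deck transformation of the double cover $\Sigma\to\mathbb P^2$ given by $|-K_\Sigma|$, acts on $\operatorname{Pic}(\Sigma)$ by $\iota^*D=(D\cdot K_\Sigma)K_\Sigma-D$ \cite[\S8.7]{Dolgachev}. So $\iota^*Q_1=2C-Q_1$. Let $g$ be the composition $S\to\Sigma\xrightarrow{\iota}\Sigma\to\mathbb P^1$, the last map being the pencil of lines through $q_1$.

(5) $Q_1,Q_2$ are nef by Lemma~\ref{lem:squeeze}, $C$ is nef as an irreducible curve with $C^2>0$, and $N_0^2=2+2(6+2+6)=30$. If $N_0\Gamma=0$ for an irreducible curve $\Gamma$, then $Q_1\Gamma=Q_2\Gamma=C\Gamma=0$. As $Q_2e_i=1$, the curve $\Gamma$ is not an $e_i$, so $Q_1\Gamma=0$ makes it the strict transform of a line through $q_1$, of class $H-e_1-\sum_{i\in I}e_i$. Then $C\Gamma=2-|I\cap\{2,\dots,7\}|=0$ puts three of $q_1,\dots,q_7$ on a line, which is excluded. So $N_0$ is ample by the Nakai--Moishezon criterion.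
\end{proof}

\subsection{Curves with $\lambda_w=0$ on special surfaces}
For part (3) we specialize again, and we first need all curves with $\lambda_w=0$ on the special surface. By \eqref{eq:five} such a curve meets $B=D_2\cup R$ at most in $p$. This imposes a relation in the Picard group of $B$, which general points do not satisfy. The curve $B$ is isomorphic to the fixed plane cubic $\bar D_2\cup\bar R$, since only smooth points of it are blown up, and $e_i|_B=q_i$ under this isomorphism. Choose coordinates $\chi_1$ on $D_2$ and $\chi_2$ on $R$ taking the two nodes to $0$ and $\infty$, in the same order, and let $\chi$ be the $\mathbb C^*$-valued function on the smooth locus of $B$ equal to $\chi_1$ on $D_2$ and to $1/\chi_2$ on $R$.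

\begin{lemma}\label{lem:pic}
Let $P_i$ be smooth points of $B$ and $k_i\in\mathbb Z$. Then $\mathcal O_B(\sum k_iP_i)$ is trivial if and only if $\sum k_iP_i$ has degree $0$ on both components and $\prod\chi(P_i)^{k_i}=1$.
\end{lemma}

\begin{proof}
The bundle is trivial if and only if there are rational functions $f_1,f_2$ on the two components with the given divisors and equal values at both nodes. This forces the degrees to vanish and $f_l=c_l\prod(\chi_l-\chi_l(P_i))^{k_i}$, the product over the points on the $l$-th component. Its values at $\infty$ and $0$ are $c_l$ and $c_l\prod\chi_l(P_i)^{k_i}$.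
\end{proof}

Call a special configuration \emph{generic} if the class $m_0H|_B+\sum_{i=1}^9m_iq_i+kp+k'p'$, with integer coefficients, is nontrivial in $\operatorname{Pic}(B)$ whenever
\[
\text{(G1)}\quad k'=0\text{ and }(m_1,\dots,m_9,k)\ne0,\qquad\text{or}\qquad\text{(G2)}\quad m_2\neq0 .
\]
Represent $H|_B$ by a fixed line missing the nodes. For given coefficients, triviality is by Lemma~\ref{lem:pic} either impossible for degree reasons or an equation $\prod\chi^{k_i}=1$ between regular functions on $\Omega^{\mathrm{sp}}$. The left side is nonconstant when we move alone a point with nonzero exponent in case (G1), or $q_2$ in case (G2), because $p'$ depends only on $p$ and $q_1$. So generic configurations form the complement of countably many proper closed subsets of $\Omega^{\mathrm{sp}}$. Fix one, $\omega_0$.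

\begin{lemma}\label{lem:three}
For any $w$, the only irreducible curves on $S_{\omega_0}$ with $\lambda_w=0$ are $D_1,D_2,R$.
\end{lemma}

\begin{proof}
Let $\Gamma$ be another one. It is not an $e_i$, so $\Gamma\sim m_0H-\sum m_ie_i$ with $m_0\ge1$. By \eqref{eq:five}, $\Gamma|_B=kp$ with $k=(D_2\Gamma)_p$, so $m_0H|_B-\sum m_iq_i-kp$ is trivial. By (G1), $k=0$ and all $m_i=0$. Then $m_0H|_B$ is trivial, which is absurd.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:surface}(3)}
Let $a>b$ be coprime, so $a\ge2$, and let $\Gamma\ne C$ be an irreducible curve on $S_\omega$ with $\lambda_w(\Gamma)=0$. It is not an $e_i$. Let $\gamma=m_0H-\sum m_ie_i$ be its class and $j=v_w(\Gamma)=\frac12(bQ_1+aQ_2)\cdot\gamma$, and write $W_{\omega'}=W_{\omega'}(\gamma,w,j)$. By (Sp), $W_{\omega'}\neq0$ for all $\omega'$.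

\emph{Step 1: the limit.} For $0\ne F\in W_{\omega_0}$ the divisor $(F)_\gamma$ has $\lambda_w\le0$. By (N) all its components have $\lambda_w=0$ and $v_w(F)=j$, so by Lemma~\ref{lem:three}
\[
(F)_\gamma=r_1D_1+r_2D_2+r_3R,\qquad j=r_1a+r_2b,
\]
with integers $r_i\ge0$. The classes $D_1,D_2,R$ are independent, so the divisor is determined by $\gamma$ and $\dim W_{\omega_0}=1$. Also $m_9=\gamma\cdot e_9=r_3$.

Specialization alone gives no contradiction, since $D_1+D_2$ is the limit of $C$. We must show that no other combination deforms. We rule out $R$ by a first-order deformation, and the remaining combinations by intersecting with $C$.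

\emph{Step 2: moving $q_9$ off $\bar R$.} Suppose $r_3\ge1$. In an affine chart let $q_9(t)=q_9+t\mathbf u$ with $\mathbf u$ transversal to $\bar R$, and keep the other data fixed. This gives points $\omega_t\in\Omega$ with the same $x,y$. By semicontinuity $\dim W_{\omega_t}=1$ for small $t$, so the kernels form a holomorphic line bundle and we can choose $F_t\in W_{\omega_t}$ holomorphic in $t$ with $F_0=\phi_1^{r_1}\phi_2^{r_2}\phi_3^{r_3}$, where $\phi_1,\phi_2,\phi_3$ are equations of $\bar D_1,\bar D_2,\bar R$. Let $\dot F=\frac{d}{dt}F_t|_{t=0}$. The conditions $v_w\ge j$ and $\operatorname{mult}_{q_i}\ge m_i$ for $i\le8$ are linear and independent of $t$, so $\dot F$ satisfies them. The Taylor coefficients of degree $<r_3$ of $z\mapsto F_t(q_9+t\mathbf u+z)$ vanish for all $t$; differentiating gives $\dot F+\partial_{\mathbf u}F_0\in\mathfrak m_{q_9}^{r_3}$. Since $\partial_{\mathbf u}\phi_3$ is a nonzero constant and $\phi_1,\phi_2$ do not vanish at $q_9$,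
\[
\dot F\equiv c\,\phi_3^{\,r_3-1}\pmod{\mathfrak m_{q_9}^{r_3}},\qquad c=-r_3\,(\partial_{\mathbf u}\phi_3)\,(\phi_1^{r_1}\phi_2^{r_2})(q_9)\ne0 .
\]
So $\dot F$ has multiplicity exactly $r_3-1$ at $q_9$, with tangent cone supported on $\bar R$. It defines an effective divisor $\Phi\sim\gamma+e_9$ on $S_{\omega_0}$ that does not contain $e_9$, with $\Phi|_{e_9}=(r_3-1)o$, where $o=e_9\cap R$. As $v_w(\Phi)\ge j$, $Q_1e_9=0$ and $Q_2e_9=1$, we have $2\lambda_w(\Phi)\le a$.

\emph{Step 3: $\Phi$ cannot exist.} Write $\Phi=r'_1D_1+r'_2D_2+r'_3R+\Phi'$ with $\Phi'\ge0$ containing none of the three curves, and $s_i=r_i-r'_i$. Then $2\lambda_w(\Phi')\le a$ and $\Phi'\sim s_1D_1+s_2D_2+s_3R+e_9$. By \eqref{eq:special},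
\[
R\Phi'=2s_2-2s_3+1,\qquad D_1\Phi'=2s_2,\qquad D_2\Phi'=2s_1-2s_2+2s_3,\qquad e_9\Phi'=s_3-1 .
\]
The number $R\Phi'$ is odd and nonnegative, and $a\,R\Phi'\le a$ by \eqref{eq:five}. So $R\Phi'=1$, $s_2=s_3$, and the other four terms of \eqref{eq:five} vanish: $\Phi'$ meets $D_1$ and $D_2$ only at $p$, and $b\,D_1\Phi'=v_w(\Phi')=a\,D_2\Phi'$. This reads $bs_2=as_1$, so $s_1=kb$ and $s_2=s_3=ka$ for an integer $k$. From $e_9\Phi'=ka-1\ge0$ we get $k\ge1$, and then $ka-1\ge1$ \emph{because $a\ge2$}. Since $D_1,D_2$ miss $e_9$ and $R|_{e_9}=o$, we have $\Phi'|_{e_9}=(r_3-1-r'_3)o=(ka-1)o$, so $o\in\Phi'$. Together with $R\Phi'=1$ this gives $\Phi'|_R=o$, which is the point $q_9$ of $B$. Hence $\Phi'|_B=2kb\,p+q_9$. On the other hand $\Phi'\sim kbD_1+kaQ_2+e_9$, with $D_1|_B=p+p'$ and $Q_2|_B\sim3H|_B-\sum q_i$. Subtracting, the class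
\[
kb\,(p'-p)+ka\Bigl(3H|_B-\sum_{i=1}^9q_i\Bigr)
\]
is trivial in $\operatorname{Pic}(B)$. The coefficient of $q_2$ is $-ka\ne0$, contradicting (G2). So $r_3=0$.

\emph{Step 4: intersecting with $C$.} Now $\gamma=r_1D_1+r_2D_2$ as classes, and $C\gamma=(D_1+D_2)\gamma=2r_1$. On $S_\omega$, neither branch of $C$ lies on $\Gamma\neq C$, so \eqref{eq:branch} gives
\[
2r_1=C\Gamma\ge(C\Gamma)_p\ge\frac jb+\frac ja=r_1\frac ab+r_2+r_1+r_2\frac ba,
\]
that is, $r_1(1-\frac ab)\ge r_2(1+\frac ba)$. \emph{Since $a>b$}, this forces $r_1=r_2=0$ and $\gamma=0$, a contradiction. \qed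

\section{An irrational class realized by a line bundle}\label{sec:product}

From now on $S,C,p,g,F_S,N_0$ are as in Proposition~\ref{prop:surface}. Suppose $h:V\to\mathbb P^1$ is a second fibration with fiber class $F_V$, and $M$ an ample class on $V$. On $X=V\times_{\mathbb P^1}S$ the pullbacks of $F_V$ and $F_S$ coincide, so the class $N_0+M$ can be rewritten as $(N_0+sF_S)+(M-sF_V)$. One can shift positivity from $V$ to $S$ as long as $M-sF_V$ stays pseff. We choose $V$ so that the largest such $s$ is an irrational number $\nu$, and show that $N_0+M$ behaves like the class $N_0+\nu F_S$ on $S$.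

The choice of $F_S$ and $N_0$ is dictated by the last step of the proof, which compares the threshold bound $U_N$ with a log discrepancy, a linear form in $(a,b)$ with rational coefficients. So $U_N$ must be a multiple of a rational form although $N$ is irrational. By \eqref{eq:numbers}, $(N_0Q_1,N_0Q_2)=(8,4)$ and $(F_SQ_1,F_SQ_2)=(4,2)$ are proportional, as required. The more obvious fibration $|Q_1|$ has degrees $(0,2)$, proportional to those of no ample class.

\subsection{The variety $V$}
Let $\Gamma_0$ be an elliptic curve, $J=\Gamma_0\times\Gamma_0$, and $f_1,f_2,f_3$ the two fibers through the origin and the diagonal, so $f_i^2=0$ and $f_if_k=1$ for $i\ne k$. Let $M_J=2f_1+f_2+f_3$ and $H_J=3(f_1+f_2)$; the latter is very ample as an exterior product of line bundles of degree $3$. From $M_J^2=10$, $M_JH_J=15$, $H_J^2=18$ we get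
\[
(M_J-sH_J)^2=2(9s^2-15s+5),\qquad(M_J-sH_J)\cdot H_J=15-18s .
\]
The smaller root of the quadratic is
\[
\nu=\frac{5-\sqrt5}6\approx0.46,
\]
and $15-18\nu=3\sqrt5>0$. On $J$ a rational class $D$ with $D^2>0$ and $DH_J>0$ is ample: it is big by Riemann--Roch, effective divisors on $J$ are nef because they can be translated, and $D\Gamma=0$ would give $\Gamma^2<0$ by the Hodge index theorem. So $M_J-sH_J$ is ample for rational $0\le s<\nu$, and the limit $\theta=M_J-\nu H_J$ is nef with
\[
\theta^2=0,\qquad H_J\theta=3\sqrt5,\qquad M_J\theta=(\theta+\nu H_J)\theta=3\sqrt5\,\nu .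
\]

\begin{remark}\label{rem:irrational}
Since $(M_J-sH_J)\theta=3\sqrt5(\nu-s)$, a smooth curve $W\in|H_J|$ has $\tau(M_J;W)=\nu\notin\mathbb Q$.
\end{remark}

Let $\beta:V_0\to J$ be the blow-up of the $18$ base points of a general pencil in $|H_J|$, with $e_V$ the sum of the exceptional curves. The pencil gives $h_0:V_0\to\mathbb P^1$ with fiber class $F_0=\beta^*H_J-e_V$, and the fibers are connected because ample curves on a surface are. Choose a small rational $0<\delta<\nu$ such that $M_0=\beta^*M_J-\delta e_V$ is ample, and put $\Theta=\beta^*\theta$. Let $V=V_0\times\mathbb P^{d-3}$, let $h:V\to\mathbb P^1$ be induced by $h_0$, let $\zeta$ be the hyperplane class of $\mathbb P^{d-3}$, and put $F_V=F_0$ and $M=M_0+\zeta$, omitting pullbacks to $V$. (For $d=3$, $V=V_0$, $\zeta=0$ and $\zeta^0=1$.) Then $M$ is ample, $\Theta$ and $\zeta$ are nef, $\zeta^{d-2}=0$, and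
\begin{equation}\label{eq:V}
F_V\Theta\zeta^{d-3}=3\sqrt5,\qquad M\Theta\zeta^{d-3}=3\sqrt5\,\nu,\qquad M-\nu F_V=\Theta+(\nu-\delta)e_V+\zeta .
\end{equation}
The last class is nef plus effective. The first two numbers say that testing against $\Theta\zeta^{d-3}$ does not distinguish $M$ from $\nu F_V$.

\subsection{The variety $X$}
After composing $h$ with an automorphism of $\mathbb P^1$, its finitely many critical values avoid $g(p)$, the critical values of $g$, and those of $g$ on the normalization of $C$, where $g$ is nonconstant as $F_SC=2$. Let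
\[
X=V\times_{\mathbb P^1}S,\qquad\pi_V:X\to V,\qquad\pi_S:X\to S,\qquad L=\pi_S^*N_0+\pi_V^*M,
\]
and $Z=\pi_S^{-1}(p)\cong h^{-1}(g(p))$, $\mathcal C=\pi_S^*C$.

\begin{lemma}\label{lem:X}
$X$ is a smooth projective variety of dimension $d$, $L$ is an ample $\mathbb Q$-line bundle, $\pi_S$ is smooth over a neighborhood of $p$, and $Z$ is a smooth projective variety of dimension $d-2$. The divisor $\mathcal C$ is prime and smooth outside $Z$, and $(X,\mathcal C)$ is lc.
\end{lemma}

\begin{proof}
At $(v,s)\in X$ either $h$ is smooth at $v$, and then $\pi_S$ is smooth at $(v,s)$, or $g$ is smooth at $s$, and then $\pi_V$ is. So $X$ is smooth of dimension $(d-1)+2-1$. It is connected because $\pi_S$ is proper with connected fibers. $L$ is the restriction of an ample class on $V\times S$. The map $\pi_S$ is smooth over the complement of $g^{-1}$ of the critical values of $h$, which contains $p$, and $Z$ is a smooth connected fiber of $h$.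

The map $\mathcal C\to C$ is flat, as a base change of $h$, hence open, so every component of $\mathcal C$ dominates $C$. Over a dense open subset of $C\setminus\{p\}$ it is smooth with connected fibers, so $\mathcal C$ is there smooth and connected. Thus $\mathcal C$ is a multiple of one prime divisor and generically reduced, hence prime. At $(v,s)\in\mathcal C$ with $s\ne p$: if $h$ is smooth at $v$, then $\mathcal C\to C$ is smooth there and $C$ is smooth at $s$; otherwise $g|_C$ is \'etale at $s$, so $\mathcal C=V\times_{\mathbb P^1}C\to V$ is \'etale at $(v,s)$. Near $Z$, \'etale locally, $\mathcal C=\{xy=0\}$ with $x,y$ part of a coordinate system. So $\mathcal C$ has normal crossings and $(X,\mathcal C)$ is lc.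
\end{proof}

For a toric model $\sigma:S'\to S$, or $\sigma=\operatorname{id}$, let $X'=X\times_SS'=V\times_{\mathbb P^1}S'$, with maps $\pi:X'\to X$, $\pi'_S:X'\to S'$, $\pi'_V:X'\to V$. Since $\pi_S$ is smooth near $Z$, the map $\pi'_S$ is smooth near the exceptional locus. So $X'$ is a smooth projective variety, $\pi$ is birational, and its exceptional divisors are the $\pi_S'^*E''=Z\times E''$ for the exceptional curves $E''$ of $\sigma$. Put $\mathcal E_w=Z\times E_w$ and $v_w(D)=\operatorname{ord}_{\mathcal E_w}(D)$ for divisors $D$ on $X$; then $v_w(\pi_S^*\Gamma)=v_w(\Gamma)$ for $\Gamma$ on $S$. Pulling back Lemma~\ref{lem:toric}(1) by the smooth map $\pi'_S$ gives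
\begin{equation}\label{eq:crepant}
K_{X'}+\pi_S'^*C'=\pi^*(K_X+\mathcal C),
\end{equation}
so $a_0(\mathcal E_w)=0$, where from now on $a_0(E)=A(E;X,\mathcal C)\ge0$.

\begin{lemma}[transfer]\label{lem:transfer}
Let $\Lambda$ be a real class on $S'$. Then $\pi_S'^*\Lambda+\pi_V'^*M$ is pseff on $X'$ if and only if $\Lambda+\nu\sigma^*F_S$ is pseff on $S'$.
\end{lemma}

\begin{proof}
Since $\pi_V'^*F_V\sim\pi_S'^*\sigma^*F_S$, we have $\pi_S'^*\Lambda+\pi_V'^*M\equiv\pi_S'^*(\Lambda+\nu\sigma^*F_S)+\pi_V'^*(M-\nu F_V)$, which gives ``if'' by \eqref{eq:V} and (P1). Conversely, $X'\subset V\times S'$ is the preimage of the diagonal of $\mathbb P^1\times\mathbb P^1$, a divisor of class $F_V+\sigma^*F_S$. Let $P$ be nef on $S'$. On $V\times S'$ only monomials of degree $2$ in classes from $S'$ and degree $d-1$ in classes from $V$ are nonzero, so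
\begin{align*}
(\pi_S'^*\Lambda+\pi_V'^*M)\cdot\pi_S'^*P\cdot\pi_V'^*(\Theta\zeta^{d-3})&=(\Lambda P)(F_V\Theta\zeta^{d-3})+(\sigma^*F_S\,P)(M\Theta\zeta^{d-3})\\
&=3\sqrt5\,(\Lambda+\nu\sigma^*F_S)\cdot P .
\end{align*}
If the first factor is pseff, this is nonnegative for all nef $P$, and (P1) on $S'$ concludes.
\end{proof}

Put
\[
N=N_0+\nu F_S=(1-\nu)Q_1+3Q_2+(1+2\nu)C,\qquad\rho_*=\frac3{1-\nu}=\frac{9(\sqrt5-1)}2\approx5.56 .
\]
Then $U(w):=U_N(w)=(2+\nu)(a+2b)$.

\begin{proposition}\label{prop:tau}
For all coprime $w=(a,b)$,
\[
U(w)-|a(1-\nu)-3b|\ \le\ \tau(L;\mathcal E_w)\ \le\ U(w),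
\]
and the right inequality is strict if $a>b$. Moreover $\tau(L;\mathcal C)\le2+\nu$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:transfer} with $\Lambda=\sigma^*N_0-tE_w$ gives $\tau(L;\mathcal E_w)=\tau(N;E_w)$. Apply Lemma~\ref{lem:squeeze} and Corollary~\ref{cor:corner}, noting that $a/b\ne\rho_*$ because $\rho_*$ is irrational. With $\sigma=\operatorname{id}$ and $\Lambda=N_0-mC$: if $L-m\mathcal C$ is pseff, so is $N-mC$, and $0\le(N-mC)Q_2=4+2\nu-2m$.
\end{proof}

\begin{remark}
This is where $d\ge3$ enters. For $d=2$ the variety $V$ would be a curve, and the largest $s$ with $M-sF_V$ pseff would be the rational number $\deg M/\deg F_V$.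
\end{remark}

\section{The boundary and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{Tilting the log discrepancy}
With the boundary $(1-\varepsilon)\mathcal C$ alone, $\mathcal E_w$ has log discrepancy $\varepsilon(a+b)$, which is not proportional to $U(w)$. Since $a+b-\frac14(3a+2b)=\frac14(a+2b)$, we add $\frac\varepsilon4$ times a divisor of order $3a+2b$. By Serre vanishing, a high multiple of an ample class on $S$ generates $25$-jets at $p$. So there is an effective divisor $G$ on $S$ with local equation congruent to $x^4+x^3y^2+y^{25}$ modulo $\mathfrak m_p^{26}$. The terms $x^4$ and $y^{25}$ show that the equation vanishes on neither branch, so $C\not\subset\operatorname{Supp}G$. Moreover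
\begin{equation}\label{eq:G}
v_w(G)\le\min(4a,3a+2b)\ \text{ for all }w,\qquad v_w(G)=3a+2b\ \text{ if }2\le a/b\le7,
\end{equation}
since in this range $3a+2b\le4a$ and $3a+2b\le23b<25b<26b$. Let $\mathcal G=\pi_S^*G$, which does not contain $\mathcal C$, and for a rational $0<\varepsilon<1$, fixed below, put
\[
\Delta=(1-\varepsilon)\mathcal C+\frac\varepsilon4\mathcal G,\qquad\alpha_*=\frac\varepsilon{4(2+\nu)}<\frac\varepsilon8 .
\]
By \eqref{eq:Alinear}, for every prime divisor $E$ over $X$,
\begin{equation}\label{eq:ADelta}
A(E;X,\Delta)=a_0(E)+\varepsilon\operatorname{ord}_E(\mathcal C)-\tfrac\varepsilon4\operatorname{ord}_E(\mathcal G).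
\end{equation}
In particular
\begin{equation}\label{eq:Aw}
A(\mathcal E_w;X,\Delta)=\tfrac\varepsilon4(a+2b)=\alpha_*U(w)\qquad\text{for }2\le a/b\le7 .
\end{equation}

\subsection{Comparing an arbitrary divisor with a monomial one}
As in Example~\ref{ex:smooth}, each $E$ is compared with a divisor of $a_0=0$, up to an error bounded by a multiple of $a_0(E)$. The new difficulty is that infinitely many divisors $\mathcal E_w$ occur, on different models, and the multiple must not depend on $w$. It does not, because all $\mathcal E_w$ are isomorphic to $Z\times\mathbb P^1$ and the degree along $\mathbb P^1$ is controlled by $v_w(D)/ab$, which is bounded.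

\begin{proposition}\label{prop:compare}
There is a constant $\mu\ge1$ such that the following holds for every prime divisor $E$ over $X$, with center $c(E)$, and every $D$ that is either $\mathcal G$ or an effective $\mathbb Q$-divisor $\sim_{\mathbb Q}L$.
\begin{enumerate}
\item If $c(E)\not\subset\mathcal C$, then $a_0(E)\ge1$ and $\operatorname{ord}_E(D)\le\mu\,a_0(E)$.
\item If $c(E)\subset\mathcal C$ and $c(E)\not\subset Z$, then $\operatorname{ord}_E(D)\le\operatorname{ord}_{\mathcal C}(D)\operatorname{ord}_E(\mathcal C)+\mu\,a_0(E)$.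
\item If $c(E)\subset Z$, there are an integer $\kappa\ge1$ and a coprime $w=(a,b)$, depending only on $E$, with $\operatorname{ord}_E(\mathcal C)=\kappa(a+b)$ and $\operatorname{ord}_E(D)\le\kappa\,v_w(D)+\mu\,a_0(E)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Fix $\mathcal H$ very ample on $X$. On $Z\times\mathbb P^1$ let $\mathsf h$ be the class of a fiber over $\mathbb P^1$, let $L_Z$ be the pullback of $L|_Z$, and $\mathcal H'=\mathcal H|_Z\boxtimes\mathcal O(1)$, which is very ample. Let $\mu\ge1$ be an upper bound for $L\mathcal H^{d-1}$, $\mathcal G\mathcal H^{d-1}$, $2\,\mathcal G\,\mathcal C\,\mathcal H^{d-2}$, the numbers $2(L-m\mathcal C)\,\mathcal C\,\mathcal H^{d-2}$ with $0\le m\le2+\nu$, and $2\bigl(L_Z+3(2+\nu)\mathsf h\bigr)\mathcal H'^{\,d-2}$, which is at least $10\,\mathsf h\,\mathcal H'^{\,d-2}$.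

(1) Here $a_0(E)=A(E;X)$ is a positive integer since $X$ is smooth. Apply Lemma~\ref{lem:mult}(1),(2).

(2) Write $D=m\mathcal C+D'$ with $\mathcal C\not\subset\operatorname{Supp}D'$. Then $m=0$ for $D=\mathcal G$, and $m\le2+\nu$ otherwise by Proposition~\ref{prop:tau}. A point of $c(E)\setminus Z$ is a smooth point of the projective variety $\mathcal C$, and there $\operatorname{mult}(D'|_{\mathcal C})\le\mu/2$ by Lemma~\ref{lem:mult}(1). Lemma~\ref{lem:mult}(3) gives $\operatorname{ord}_E(D')\le\mu\,a_0(E)$.

(3) \emph{The weights.} Let $E\subset Y\to X$ and let $\mathcal O_E$ be the local ring of $Y$ at the generic point of $E$. This point maps to $p\in S$, and $p^e$ is the only point of $S^e$ over $p$, so exactly one point of $Y\times_SS^e$ lies over it. Its local ring $\mathcal O'$ is \'etale over $\mathcal O_E$, hence a discrete valuation ring with the same uniformizer, whose valuation $\operatorname{ord}'$ extends $\operatorname{ord}_E$. The functions $x,y$ lie in the maximal ideal of $\mathcal O'$, and $xy$ is, up to a unit, an equation of $\mathcal C$. Write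 $(\operatorname{ord}'x,\operatorname{ord}'y)=\kappa(a,b)$ with $a,b$ coprime; then $\operatorname{ord}_E(\mathcal C)=\kappa(a+b)$.

\emph{The center on $X'$.} Take a toric model containing $E_w$ and the chart \eqref{eq:chart}. There $\xi,u$ are Laurent monomials in $x,y$, and the equations $a\operatorname{ord}'\xi+a'\operatorname{ord}'u=\kappa a$, $b\operatorname{ord}'\xi+b'\operatorname{ord}'u=\kappa b$ have the unique solution $\operatorname{ord}'\xi=\kappa$, $\operatorname{ord}'u=0$. So $\operatorname{Spec}\mathcal O'$ maps to $\operatorname{Spec}\mathbb C[\xi,u^{\pm1}]\subset\mathbb A'$, hence to $S^e\times_{\mathbb A^2}\mathbb A'\to S'$ and to $X'=X\times_SS'$, with closed point going into $Z\times E_w^\circ$. This map agrees at the generic point with the composition $\operatorname{Spec}\mathcal O'\to\operatorname{Spec}\mathcal O_E\to X'$ given by properness, so they are equal as $X'$ is separated. Thus the center of $E$ on $X'$ has its generic point in $Z\times E_w^\circ$, and $\operatorname{ord}_E(\mathcal E_w)=\operatorname{ord}'\xi=\kappa$. Near $Z\times E_w^\circ$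 the divisor $\pi_S'^*C'$ equals $\mathcal E_w$, so $a_0(E)=A(E;X',\mathcal E_w)$ by \eqref{eq:crepant}. Let $\tilde D$ be the strict transform of $D$ and write $\pi^*D=\tilde D+\pi_S'^*\Xi$ with $\Xi=v_w(D)E_w+\sum d_jE'_j$. Near $Z\times E_w^\circ$ we have $\pi^*D=\tilde D+v_w(D)\mathcal E_w$, so
\[
\operatorname{ord}_E(D)=\kappa\,v_w(D)+\operatorname{ord}_E(\tilde D).
\]

\emph{The uniform bound.} Let $E''$ be any exceptional curve of $\sigma$. On $Z\times E''$ the maps $\pi$ and $\pi'_S$ are the two projections, so the effective divisor $\tilde D|_{Z\times E''}$ has class $D_Z-(\Xi E'')\mathsf h$, where $D_Z$ is the pullback of the class of $D$ on $Z$. Some curve $\{z\}\times E''$ is not contained in its support, which gives $-\Xi E''\ge0$. With Lemma~\ref{lem:toric}(2),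
\[
-\Xi E_w\ \le\ -\Xi E_w+\sum c_j(-\Xi E'_j)=-\Xi\bar E_w=\frac{v_w(D)}{ab}.
\]
If $D\sim_{\mathbb Q}L$, then $D_Z\equiv L_Z$ and $v_w(D)/ab\le(2+\nu)(\frac1b+\frac2a)\le3(2+\nu)$ by Proposition~\ref{prop:tau}. If $D=\mathcal G$, then $D_Z=0$ and $v_w(G)/ab\le\frac3b+\frac2a\le5$ by \eqref{eq:G}. In both cases Lemma~\ref{lem:mult}(1) on $\mathcal E_w\cong Z\times\mathbb P^1$ bounds the multiplicity of $\tilde D|_{\mathcal E_w}$ by $\mu/2$ at every point, and Lemma~\ref{lem:mult}(3) on $(X',\mathcal E_w)$ gives $\operatorname{ord}_E(\tilde D)\le\mu\,a_0(E)$.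
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
The constant $\mu$ does not depend on $\varepsilon$. Fix a rational $0<\varepsilon<1/\mu$, so that $1-\frac\varepsilon4\mu-\alpha_*\mu>1-\frac38>\frac12$.

\emph{Every divisor has ratio $>\alpha_*$.} Let $E$ be a prime divisor over $X$ and $0\le D\sim_{\mathbb Q}L$, and put $\Psi=A(E;X,\Delta)-\alpha_*\operatorname{ord}_E(D)$. We insert Proposition~\ref{prop:compare}, for $\mathcal G$ and for $D$, into \eqref{eq:ADelta}. In each case the terms containing $a_0(E)$ add up to at least $\frac12a_0(E)\ge0$.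

In case (1), $\operatorname{ord}_E(\mathcal C)=0$ and $\Psi\ge\frac12a_0(E)\ge\frac12$.

In case (2), $\operatorname{ord}_E(\mathcal C)\ge1$, $\operatorname{ord}_{\mathcal C}(\mathcal G)=0$ and $\alpha_*\operatorname{ord}_{\mathcal C}(D)\le\alpha_*(2+\nu)=\frac\varepsilon4$, so $\Psi\ge\frac34\varepsilon$.

In case (3), use \eqref{eq:G} in the form $v_w(G)\le3a+2b-\max(0,2b-a)$, and $v_w(D)\le\tau(L;\mathcal E_w)$:
\begin{align*}
\Psi&\ge\kappa\Bigl[\varepsilon(a+b)-\tfrac\varepsilon4(3a+2b)+\tfrac\varepsilon4\max(0,2b-a)-\alpha_*\tau(L;\mathcal E_w)\Bigr]\\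
&=\kappa\Bigl[\tfrac\varepsilon4\max(0,2b-a)+\alpha_*\bigl(U(w)-\tau(L;\mathcal E_w)\bigr)\Bigr].
\end{align*}
Both summands are nonnegative by Proposition~\ref{prop:tau}. The first is positive if $a<2b$, and the second is positive if $a\ge2b$. (The monomial $x^4$ in $G$ thus covers the slopes $a\le b$, where Proposition~\ref{prop:surface}(3) fails.)

In all cases $\Psi\ge c_E>0$ with $c_E$ independent of $D$. In particular $A(E;X,\Delta)>0$ for all $E$, so $(X,\Delta)$ is klt. Taking the supremum over $D$ and using Lemma~\ref{lem:tau},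
\begin{equation}\label{eq:strict}
A(E;X,\Delta)\ge\alpha_*\tau(L;E)+c_E>\alpha_*\tau(L;E)\qquad\text{for all }E .
\end{equation}

\emph{The infimum is $\alpha_*$.} By \eqref{eq:strict} and Lemma~\ref{lem:tau}, $\alpha(X,\Delta;L)\ge\alpha_*$. Let $w=(a,b)$ run through coprime pairs with $a/b\to\rho_*$. Then $|a(1-\nu)-3b|/b\to0$ while $U(w)/b\to(2+\nu)(\rho_*+2)$, so Proposition~\ref{prop:tau} gives
\begin{equation}\label{eq:limit}
\tau(L;\mathcal E_w)/b\longrightarrow(2+\nu)(\rho_*+2),\qquad\tau(L;\mathcal E_w)/U(w)\longrightarrow1 .
\end{equation}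
By \eqref{eq:Aw}, $A(\mathcal E_w;X,\Delta)/\tau(L;\mathcal E_w)\to\alpha_*$. Hence $\alpha(X,\Delta;L)=\alpha_*$, and \eqref{eq:strict} is the assertion for the $\mathbb Q$-line bundle $L$. Replace $L$ by a multiple that is a line bundle. \qed

\section{The minimizing valuation}\label{sec:qm}

We recall the definition. Let $\pi:Y\to X$ be birational with $Y$ smooth and projective, let $E_1,\dots,E_r$ be prime divisors on $Y$ with simple normal crossings at the generic point $\eta$ of a component of $E_1\cap\dots\cap E_r$, and let $\xi_i$ be local equations, so that $\widehat{\mathcal O}_{Y,\eta}\cong k(\eta)[[\xi_1,\dots,\xi_r]]$. For $\mathbf c\in\mathbb R_{\ge0}^r$ and $f=\sum f_\beta\xi^\beta\ne0$ put $v_{\mathbf c}(f)=\min\{\langle\mathbf c,\beta\rangle:f_\beta\ne0\}$. The valuations $v_{\mathbf c}$ are called \emph{quasi-monomial}, and the \emph{rational rank} of $v_{\mathbf c}$ is the dimension of the $\mathbb Q$-span of the $c_i$. The log discrepancy is $A(v_{\mathbf c})=\sum c_i-v_{\mathbf c}(\Delta_Y)$. It does not depend on the model, and it equals $\sum c_iA(E_i;X,\Delta)$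 when $\Delta_Y$ is supported on the $E_i$ near $\eta$. For rational $\mathbf c\ne0$ one has $v_{\mathbf c}=t\operatorname{ord}_E$ and $A(v_{\mathbf c})=tA(E;X,\Delta)$ for a prime divisor $E$ over $X$ and some $t>0$. A subset of $\mathbb Z_{\ge0}^r$ has finitely many minimal elements, so $\mathbf c\mapsto v_{\mathbf c}(f)$ is a minimum of finitely many linear functions. Hence $v_{\mathbf c}(D)$ and $A(v_{\mathbf c})$ are continuous in $\mathbf c$.

\begin{proof}[Proof of Theorem~\ref{thm:complement}]
(1) The number $\alpha_*=\varepsilon/(4(2+\nu))$ is irrational, and so is $\alpha_*/k$. If some $D\equiv L$ had threshold $\alpha$, Proposition~\ref{prop:positive} would contradict Theorem~\ref{thm:main}.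

(2) Let $0\le D\sim_{\mathbb Q}L$. The inequality $A(v_{\mathbf c})\ge\alpha\,v_{\mathbf c}(D)$ holds for rational $\mathbf c$ because $\operatorname{lct}(X,\Delta;D)\ge\alpha$, and for all $\mathbf c$ by continuity. So $A(v)\ge\alpha T(v)$.

The valuation $v_*$ is the monomial valuation with weights $(\rho_*,1)$ along the two branches of $\mathcal C$ at $Z$. To present it on a model, blow up $p$ and then five times the node on the branch $x=0$. This creates the labels $(1,1),(2,1),\dots,(6,1)$, and $E_{(5,1)},E_{(6,1)}$ are neighbors, with chart $x=\xi_1^5\xi_2^6$, $y=\xi_1\xi_2$. On $X'$ let $v^\rho$, for $5<\rho<6$, be the quasi-monomial valuation along $\mathcal E_{(5,1)}\cap\mathcal E_{(6,1)}\cong Z$ with weights $(6-\rho,\rho-5)$; it gives $x,y$ the values $\rho,1$. Put $v_*=v^{\rho_*}$. Its weights span $\mathbb Q+\mathbb Q\rho_*$, so it has rational rank $2$.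

Let $\rho=a/b$ with $w=(a,b)$ coprime. Then $w=i(5,1)+k(6,1)$ with $(i,k)=(6b-a,a-5b)$, and further toric blow-ups over this node produce $E_w$ with a chart $\xi_1=\xi^iu^{i'}$, $\xi_2=\xi^ku^{k'}$, $ik'-i'k=\pm1$. The argument of Lemma~\ref{lem:toric}(1), with coefficients in the function field of $Z$, shows that $\operatorname{ord}_{\mathcal E_w}$ is the monomial valuation with weights $(i,k)$ in $\xi_1,\xi_2$, that is, $\operatorname{ord}_{\mathcal E_w}=b\,v^\rho$. By \eqref{eq:Aw}, $A(v^\rho)=\frac\varepsilon4(\rho+2)$ for rational $\rho$, so $A(v_*)=\frac\varepsilon4(\rho_*+2)$ by continuity. Comparing weights monomial by monomial gives $v_*(D)\ge t_\rho\,v^\rho(D)$ for all $D\ge0$, with $t_\rho=\min\bigl(\frac{6-\rho_*}{6-\rho},\frac{\rho_*-5}{\rho-5}\bigr)$. Hence $T(v_*)\ge t_\rho\,\tau(L;\mathcal E_w)/b$ by Lemma~\ref{lem:tau}. As $\rho\to\rho_*$ we have $t_\rho\to1$, and \eqref{eq:limit} gives $T(v_*)\ge(2+\nu)(\rho_*+2)=A(v_*)/\alpha_*$. Together with $A(v_*)\ge\alpha_*T(v_*)$ this is equality.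
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dolgachev} Dolgachev, \emph{Classical Algebraic Geometry}.

\bibitem{Fujita} Fujita, Proc. Japan Acad. 55 (1979).

\bibitem{KollarMori} Koll\'ar--Mori, \emph{Birational Geometry}.

\bibitem{Lazarsfeld} Lazarsfeld, \emph{Positivity II}.

\bibitem{Zhuang} Ziquan Zhuang, \emph{Birational superrigidity is not a locally closed property}, arXiv:1901.00078 (2019).

\end{thebibliography}
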